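\title{Weak-type inequalities for commutators of singular integrals under two-weight logarithmic bump conditions}

\begin{abstract}
Let $T$ be a Calder\'on--Zygmund operator, $b\in BMO$ and $1<p<\infty$. We prove that the commutator $[b,T]$ maps $L^p(v)$ to $L^{p,\infty}(u)$ whenever $\sup_Q\|u^{1/p}\|_{A,Q}\|v^{-1/p}\|_{B,Q}<\infty$ with $A(t)=t^p\log(e+t)^{2p-1+\delta}$, $\delta>0$, and $B(t)=t^{p'}\log(e+t)^{p'}$. This confirms a conjecture posed by Cruz-Uribe and Moen. The conclusion holds under a weaker hypothesis in which the two bumps are separated. We also show that on the scale $t^p\log(e+t)^\alpha$ the condition $\alpha>2p-1$ is necessary, and we determine which Young functions can replace $B$ when $A$ lies on this scale. The proof combines sparse domination with a sorting of the cubes by the size of an Orlicz average.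
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $n\ge1$, $1<p<\infty$ and $p'=p/(p-1)$. A \emph{weight} is a nonnegative, locally integrable function $w$ on $\mathbb{R}^n$, and $w(E)=\int_E w\,dx$. The letter $Q$ denotes a cube with sides parallel to the axes, and
\[
\langle f\rangle_Q=\frac1{|Q|}\int_Q f\,dx,\qquad \|f\|_{q,Q}=\langle|f|^q\rangle_Q^{1/q},\qquad b_Q=\langle b\rangle_Q .
\]

A \emph{Calder\'on--Zygmund operator} is a linear operator $T$, bounded on $L^2(\mathbb{R}^n)$, for which there are a kernel $K(x,y)$, defined for $x\ne y$, and constants $C>0$, $\varepsilon\in(0,1]$ such that $Tf(x)=\int K(x,y)f(y)\,dy$ for every bounded, compactly supported $f$ and every $x\notin\operatorname{supp}f$, and such that $|K(x,y)|\le C|x-y|^{-n}$ and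
\[
|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le C\frac{|x-x'|^{\varepsilon}}{|x-y|^{n+\varepsilon}}\quad\text{whenever }|x-y|>2|x-x'|.
\]
A locally integrable function $b$ belongs to $BMO$ if $\|b\|_{BMO}=\sup_Q\langle|b-b_Q|\rangle_Q<\infty$. The \emph{commutator} is $[b,T]f=b\,Tf-T(bf)$. Functions in $BMO$ are locally square integrable (see \eqref{eq:JN} below), so $[b,T]f$ is defined for bounded, compactly supported $f$. For a pair of weights $(u,v)$ we write $[b,T]:L^p(v)\to L^{p,\infty}(u)$ if there is a constant $C$ such that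
\begin{equation}\label{eq:weak}
u(\{x:|[b,T]f(x)|>\lambda\})\le\frac{C}{\lambda^p}\int_{\mathbb{R}^n}|f|^pv\,dx
\end{equation}
for all such $f$ and all $\lambda>0$. As usual, $\|g\|_{L^{p,\infty}(u)}=\sup_{\lambda>0}\lambda\,u(\{|g|>\lambda\})^{1/p}$. We ask for a condition on $(u,v)$, tested cube by cube, that implies \eqref{eq:weak} for all $T$ and $b$.

The form of such a condition is dictated by the averaging operator $f\mapsto\langle|f|\rangle_Q\chi_Q$. Writing $f=fv^{1/p}\cdot v^{-1/p}$ and using H\"older's inequality,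
\begin{equation}\label{eq:onecube}
u(Q)\langle|f|\rangle_Q^p\le\big(\|u^{1/p}\|_{p,Q}\|v^{-1/p}\|_{p',Q}\big)^p\int_Q|f|^pv\,dx ,
\end{equation}
with equality for $f=v^{1-p'}\chi_Q$ when $v^{1-p'}$ is integrable on $Q$. So the two-weight $A_p$ condition $\sup_Q\|u^{1/p}\|_{p,Q}\|v^{-1/p}\|_{p',Q}<\infty$ says exactly that all averaging operators are uniformly bounded. A commutator, however, is controlled by a \emph{sum} of averages over many scales, and each term carries an unbounded factor $|b-b_Q|$ (Theorem~\ref{thm:LOR}). To pay for both, one enlarges, or \emph{bumps}, the two norms.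

A \emph{Young function} is a convex, increasing function $\Theta:[0,\infty)\to[0,\infty)$ with $\Theta(0)=0$; it is continuous and tends to $\infty$. The normalized Luxemburg norm is
\begin{equation}\label{eq:lux}
\|f\|_{\Theta,Q}=\inf\big\{\lambda>0:\ \langle\Theta(|f|/\lambda)\rangle_Q\le1\big\},
\end{equation}
with $\Theta(\infty)=\infty$ and $\inf\emptyset=\infty$. For $\Theta(t)=t^q$ it equals $\|f\|_{q,Q}$. A logarithmic bump penalizes concentration: if $E\subset Q$, $r=|Q|/|E|$ and $\Theta(t)=t^p\log(e+t)^\alpha$, then $\|\chi_E\|_{\Theta,Q}$ is comparable to $r^{-1/p}\log(e+r)^{\alpha/p}$, while $\|\chi_E\|_{p,Q}=r^{-1/p}$; see \eqref{eq:indicator}. In all conditions below, $1/0=\infty$ and products $0\cdot\infty$ are read as $0$. Reading them as $\infty$ only makes a hypothesis stronger, and in our counterexamples all norms are finite.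

The following statement, without the form of the constant, is the conjecture posed in \cite{CM}.

\begin{theorem}\label{thm:main}
Let $T$ be a Calder\'on--Zygmund operator, $1<p<\infty$, $\delta>0$, and
\[
A(t)=t^p\log(e+t)^{2p-1+\delta},\qquad B(t)=t^{p'}\log(e+t)^{p'} .
\]
If $M=\sup_Q\|u^{1/p}\|_{A,Q}\|v^{-1/p}\|_{B,Q}<\infty$ and $b\in BMO$, then
\[
\|[b,T]f\|_{L^{p,\infty}(u)}\le CM\|b\|_{BMO}\|f\|_{L^p(v)}
\]
for all bounded, compactly supported $f$, with $C=C(n,p,\delta,T)$.
\end{theorem}

The exponents have the following meaning. A function in $BMO$ is exponentially integrable, so on a portion $1/r$ of a cube the factor $|b-b_Q|$ can be as large as $\log r$ on average. One factor $\log r$ in the norm corresponds to the exponent $p$ in $A$ and to the exponent $p'$ in $B$. The remaining part of $2p-1+\delta=p+(p-1+\delta)$ pays for the sum over scales; Section~\ref{sec:tower} derives it from a one-dimensional computation. A first guess would be a symmetric condition. Indeed, a strong-type inequality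 $L^p(v)\to L^p(u)$ is formally dual to an inequality $L^{p'}(u^{1-p'})\to L^{p'}(v^{1-p'})$, and this duality exchanges $u^{1/p}$ with $v^{-1/p}$ and $p$ with $p'$; the symmetric exponent in $B$ is $2p'-1+\delta$. Theorem~\ref{thm:main} says that for the weak-type inequality the weight $v$ pays nothing for the sum over scales.

In each term of the dominating sum, $b$ is attached either to the point $x$ or to the function $f$, never to both. Accordingly it is enough to pay for $b$ on one side at a time. For integers $\theta,h\ge0$ put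
\[
A_\theta(t)=t^p\log(e+t)^{(1+\theta)p-1+\delta},\qquad B_h(t)=t^{p'}\log(e+t)^{hp'},
\]
so that $A=A_1$, $B=B_1$ and $B_0(t)=t^{p'}$.

\begin{theorem}[Separated bumps]\label{thm:sep}
The conclusion of Theorem~\ref{thm:main} holds under the weaker hypothesis
\[
M:=\sup_Q\|u^{1/p}\|_{A_1,Q}\|v^{-1/p}\|_{p',Q}+\sup_Q\|u^{1/p}\|_{A_0,Q}\|v^{-1/p}\|_{B_1,Q}<\infty .
\]
\end{theorem}

Since $A_0\le A_1$ and $B_0\le B_1$, this $M$ is at most twice the constant in Theorem~\ref{thm:main}, so Theorem~\ref{thm:sep} implies Theorem~\ref{thm:main}. The last result is a complement, not needed for the other two.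

\begin{theorem}[Sharpness]\label{thm:sharp}
Let $\alpha\ge0$, $A^{(\alpha)}(t)=t^p\log(e+t)^\alpha$, and let $\widetilde B$ be any Young function. The implication
\[
\sup_Q\|u^{1/p}\|_{A^{(\alpha)},Q}\|v^{-1/p}\|_{\widetilde B,Q}<\infty\quad\Longrightarrow\quad[b,T]:L^p(v)\to L^{p,\infty}(u)
\]
holds for all Calder\'on--Zygmund operators $T$, all $b\in BMO$ and all pairs of weights $(u,v)$ if and only if $\alpha>2p-1$ and there are $k_0,t_0>0$ with
\begin{equation}\label{eq:dominates}
t^{p'}\log(e+t)^{p'}\le\widetilde B(k_0t)\qquad\text{for }t\ge t_0 .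
\end{equation}
For $\widetilde B(t)=t^{p'}\log(e+t)^\beta$, $\beta\in\mathbb{R}$, it holds if and only if $\alpha>2p-1$ and $\beta\ge p'$.
\end{theorem}

In the last sentence the norm is given by \eqref{eq:lux} also when $\beta<0$ and $\widetilde B$ is not a Young function. The two sides of Theorem~\ref{thm:sharp} have different scope. On the side of $v$, arbitrary Young functions are allowed, and no power of the logarithm on $u$ compensates for a failure of \eqref{eq:dominates}. On the side of $u$, no bump on $v$ compensates for $\delta=0$, but only the scale $A^{(\alpha)}$ is considered; the theorem says nothing about functions that lie above $A^{(2p-1)}$ and below every $A^{(2p-1+\delta)}$.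

Section~\ref{sec:prelim} reduces Theorem~\ref{thm:sep} to a weak-type bound for positive sparse operators (Proposition~\ref{prop:sparse}), which is proved in Sections~\ref{sec:orlicz} and~\ref{sec:proof} after a model case in Section~\ref{sec:tower}. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}.

\section{Luxemburg norms and sparse domination}\label{sec:prelim}

\subsection{Logarithms and Luxemburg norms}

Write $L(t)=\log(e+t)\ge1$. From $e+ct\le c(e+t)$ and $e+t^q\le(e+t)^q$ we get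
\begin{equation}\label{eq:log}
L(ct)\le(1+\log c)L(t)\quad(c\ge1),\qquad L(t^q)\le qL(t)\quad(q\ge1).
\end{equation}
We also use that $L(t)^a\le c\,t^\mu$ for $t\ge1$, where $a\ge0$, $\mu>0$ and $c=c(a,\mu)$.

For $q\ge1$ and $a\ge0$ the function $t^qL(t)^a$ is a Young function. Indeed, $\varphi(t)=tL(t)^a$ satisfies $\varphi''=aL^{a-2}(e+t)^{-2}\big((2e+t)L+(a-1)t\big)\ge0$, and $(t^qL^a)'=t^{q-1}\big((q-1)L^a+\varphi'\big)$ is a product of nonnegative nondecreasing functions. This covers $A_\theta$, $B_h$, $A^{(\alpha)}$ and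
\[
\Phi_h(t)=tL(t)^h .
\]

We use \eqref{eq:lux} for every continuous increasing $\Theta$ with $\Theta(0)=0$ and $\Theta(t)\to\infty$, convex or not. The functional is homogeneous, and it increases with $|f|$ and with $\Theta$. We need three further facts.
\begin{itemize}
\item[(N1)] If $\|f\|_{\Theta,Q}\le\lambda$ with $0<\lambda<\infty$, then $\langle\Theta(|f|/\lambda)\rangle_Q\le1$, by monotone convergence. Hence $\|f\|_{\Theta,Q}<\infty$ implies $|f|<\infty$ a.e.\ on $Q$, and, letting $\lambda\to0$, $\|f\|_{\Theta,Q}=0$ implies $f=0$ a.e.\ on $Q$.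
\item[(N2)] If $\Theta$ is convex and $\langle\Theta(|f|)\rangle_Q\le K$ with $K\ge1$, then $\|f\|_{\Theta,Q}\le K$, because $\Theta(t/K)\le\Theta(t)/K$.
\item[(N3)] If $\Theta$ is convex, the triangle inequality holds, because $\Theta\big(\frac{s+t}{\lambda+\mu}\big)\le\frac{\lambda}{\lambda+\mu}\Theta(\frac s\lambda)+\frac{\mu}{\lambda+\mu}\Theta(\frac t\mu)$.
\end{itemize}

\begin{lemma}[Inverting a power times a logarithm]\label{lem:inv}
Let $q\ge1$, $a\ge0$, $t\ge1$, $z\ge0$. With $c=c(q,a)$:
\begin{itemize}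
\item[(a)] if $z^qL(z)^a\le t$, then $z\le c\,t^{1/q}L(t)^{-a/q}$;
\item[(b)] if $z^qL(z)^{-a}\le t$, then $z\le c\,t^{1/q}L(t)^{a/q}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $z\le t^{1/(2q)}$, use $L(t)^{a/q}\le ct^{1/(2q)}$. Otherwise $L(z)\ge L(t^{1/(2q)})\ge L(t)/(2q)$ by \eqref{eq:log}, so $z^q\le tL(z)^{-a}\le(2q)^atL(t)^{-a}$.

(b) If $z\le1$, the claim holds with $c=1$. If $z>1$, then $z^q\le tL(z)^a\le ctz^{q/2}$, so $z\le ct^{2/q}\le ct^2$ and $L(z)\le cL(t)$ by \eqref{eq:log}. Insert this in $z^q\le tL(z)^a$.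
\end{proof}

As a first application, let $E\subset Q$ have positive measure, $r=|Q|/|E|$ and $\alpha\ge0$. Then
\begin{equation}\label{eq:indicator}
c\,r^{-1/p}L(r)^{\alpha/p}\le\|\chi_E\|_{A^{(\alpha)},Q}\le r^{-1/p}L(r)^{\alpha/p},\qquad c=c(p,\alpha)>0,
\end{equation}
and the upper bound holds for every $r\ge1$ with $|E|\le|Q|/r$. Indeed, $\langle A^{(\alpha)}(\chi_E/\lambda)\rangle_Q=A^{(\alpha)}(1/\lambda)|E|/|Q|$. The lower bound is Lemma~\ref{lem:inv}(a) with $z=1/\lambda$. For the upper bound, $z=r^{1/p}L(r)^{-\alpha/p}\le r$ satisfies $A^{(\alpha)}(z)=rL(r)^{-\alpha}L(z)^\alpha\le r$.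

Finally, recall the John--Nirenberg inequality: there is $\kappa=\kappa(n)>0$ such that
\begin{equation}\label{eq:JN}
\langle e^{\kappa|b-b_Q|}\rangle_Q\le2\qquad\text{for all }Q,\text{ whenever }\|b\|_{BMO}\le1 .
\end{equation}

\subsection{Reduction to sparse operators}

A \emph{dyadic lattice} is a collection of half-open cubes that contains the $2^n$ dyadic children of each of its members, in which any two cubes are dyadic descendants of a common member, and such that every compact set lies in some member. We use only one consequence: two cubes of a dyadic lattice are either nested or disjoint. A family $\mathcal S$ of cubes is \emph{$\eta$-sparse}, $0<\eta\le1$, if there are pairwise disjoint measurable sets $H_Q\subset Q$, $Q\in\mathcal S$, with $|H_Q|\ge\eta|Q|$. Such a family is countable, since the $H_Q$ are disjoint and have positive measure, and for every cube $Q$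
\begin{equation}\label{eq:carleson}
\sum_{R\in\mathcal S,\,R\subset Q}|R|\le\eta^{-1}\sum_{R\in\mathcal S,\,R\subset Q}|H_R|\le\eta^{-1}|Q| .
\end{equation}
The following theorem is the only place where the operator $T$ enters. It is stated in \cite{LOR} for $\omega$-Calder\'on--Zygmund operators whose modulus of continuity $\omega$ satisfies the Dini condition; our operators are the case $\omega(t)=Ct^\varepsilon$.

\begin{theorem}[{\cite[Theorem 1.1]{LOR}}]\label{thm:LOR}
Let $T$ be a Calder\'on--Zygmund operator and $b\in L^1_{\mathrm{loc}}$. For every compactly supported $f\in L^\infty$ there are $3^n$ dyadic lattices $\mathcal D^{(j)}$ and $\frac1{2\cdot9^n}$-sparse families $\mathcal S_j\subset\mathcal D^{(j)}$ such that for a.e.\ $x$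
\[
|[b,T]f(x)|\le c_nC_T\sum_{j=1}^{3^n}\sum_{Q\in\mathcal S_j}\Big(|b(x)-b_Q|\langle|f|\rangle_Q+\langle|b-b_Q||f|\rangle_Q\Big)\chi_Q(x),
\]
where $c_n$ depends only on $n$ and $C_T$ only on $T$.
\end{theorem}

If one wishes to apply this with real data only, split $b$ and $f$ into real and imaginary parts and write $T=T_1+iT_2$ with $T_1f=\frac12(Tf+\overline{T\bar f})$ and $T_2f=\frac1{2i}(Tf-\overline{T\bar f})$. These are Calder\'on--Zygmund operators with kernels $\operatorname{Re}K$ and $\operatorname{Im}K$, they preserve real functions, and $[b,T]f$ becomes a sum of eight real commutators with unimodular coefficients.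

For a family $\mathcal S$ of cubes, integers $\theta,h\ge0$ and $f\ge0$ let
\[
S_{\theta,h}f=\sum_{Q\in\mathcal S}|b-b_Q|^\theta\,\langle|b-b_Q|^hf\rangle_Q\,\chi_Q ,
\]
where a zeroth power is always $1$. The exponent $\theta$ counts the factors of $b$ that are integrated against $u$, and $h$ counts those that are integrated against $f$.

\begin{proposition}\label{prop:sparse}
Let $1<p<\infty$, $\delta>0$, let $\theta,h\ge0$ be integers, $b\in BMO$, let $\mathcal S$ be an $\eta$-sparse family in a dyadic lattice, and suppose that $M=\sup_Q\|u^{1/p}\|_{A_\theta,Q}\|v^{-1/p}\|_{B_h,Q}<\infty$. Then for all bounded, compactly supported $f\ge0$ and all $\lambda>0$,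
\[
u(\{S_{\theta,h}f>\lambda\})\le CM^p\|b\|_{BMO}^{(\theta+h)p}\lambda^{-p}\int f^pv\,dx,\qquad C=C(n,p,\delta,\theta,h,\eta).
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:sep} from Proposition~\ref{prop:sparse}]
The bound in Theorem~\ref{thm:LOR} is $c_nC_T$ times a sum of $2\cdot3^n$ functions $S_{1,0}|f|$ and $S_{0,1}|f|$, formed with the families $\mathcal S_j$. Up to a null set, where $|[b,T]f|>\lambda$ one of these functions exceeds $\lambda/(2\cdot3^nc_nC_T)$. Apply Proposition~\ref{prop:sparse} with $(\theta,h)=(1,0)$ and $(0,1)$; its hypotheses are the two suprema in Theorem~\ref{thm:sep}. The families $\mathcal S_j$ depend on $f$, but $\eta=\frac1{2\cdot9^n}$, and hence $C$, does not. Add the $2\cdot3^n$ estimates.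
\end{proof}

\section{A tower of intervals}\label{sec:tower}

In this section $n=1$. We first show what goes wrong with the direct approach to Proposition~\ref{prop:sparse}, and then run the actual argument on a model family. Nothing here is used later.

\subsection*{The obstruction}
Let $\theta=h=0$ and $E=\{S_{0,0}f>1\}$. Then $u(E)\le\sum_{Q\in\mathcal S}\langle f\rangle_Q\,u(E\cap Q)$. It is natural to multiply and divide each term by $\|v^{-1/p}\|_{p',Q}$, so that the hypothesis on $M$ can be used, and to separate $f$ from $u$ by H\"older's inequality for sums. The factor containing $f$ then requires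
\begin{equation}\label{eq:false}
\sum_{Q\in\mathcal S}\langle f\rangle_Q^p\,\|v^{-1/p}\|_{p',Q}^{-p}\,|Q|\le C\int f^pv\,dx .
\end{equation}
Each term is at most $\int_Qf^pv$, but the cubes overlap, and \eqref{eq:false} is false. Let $\sigma(x)=x^{-1}\log(e/x)^{-2}$ and $v=\sigma^{1-p}$ on $(0,1)$, let $f=\sigma\chi_{(0,1)}$, and let $\mathcal S$ be the $\frac12$-sparse family of the intervals $[0,2^{-j})$, $j\ge0$. The $j$th term equals $\sigma([0,2^{-j}))=1/(1+j\log2)$, so the sum diverges, while $\int f^pv=\sigma((0,1))=1$. We have no bump on $v$ with which to repair this. The remedy is to use \eqref{eq:false} only for subfamilies on which $\langle f\rangle_Q$ is nearly constant; there $f$ can be localized to disjoint sets. The price is a sum over the possible sizes $2^{-k}$, and the number $\delta>0$ must make it converge.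

\subsection*{The model}
Let $Q_j=[0,4^j)$, $j\ge0$, and $u=\chi_{[0,1)}$. The family is $\frac34$-sparse, with the sets $D_0=Q_0$ and $D_j=Q_j\setminus Q_{j-1}$. Put $a_j=\langle f\rangle_{Q_j}$. On $[0,1)$ we have $S_{0,0}f=\sum_ja_j$. For $b=\log|x|$ we have $b_{Q_j}=j\log4-1$ and $b\le0$ on $[0,1)$, so $S_{1,0}f\ge\sum_{j\ge1}(j\log4-1)a_j$ there. The model operators are therefore $\sum_j(1+j)^\theta a_j$, $\theta=0,1$. Since $\frac12(1+j)\le L(4^j)\le2(1+j)$, \eqref{eq:indicator} shows that $\|u^{1/p}\|_{A^{(\alpha)},Q_j}$ is comparable to $4^{-j/p}(1+j)^{\alpha/p}$.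

\emph{The critical exponent.} Let $v=4^{-j}(1+j)^\alpha$ on $D_j$. Since $4^{i}(1+i)^{-\alpha}\le c\,4^j(1+j)^{-\alpha}$ for $i\le j$, even the products $\|u^{1/p}\|_{A^{(\alpha)},Q_j}\sup_{Q_j}v^{-1/p}$ are bounded. For $f=x_j$ on $D_j$ we have $a_j\ge\frac34x_j$ and $\int f^pv\le\sum_jx_j^p(1+j)^\alpha$. A weak-type bound for the model operator thus forces $\sum_j(1+j)^\theta x_j\le C\big(\sum_jx_j^p(1+j)^\alpha\big)^{1/p}$ for all finitely supported $x_j\ge0$. By the duality of $\ell^p$ and $\ell^{p'}$ this means $\sum_j(1+j)^{(\theta-\alpha/p)p'}<\infty$, that is, $\alpha>(1+\theta)p-1$. This is the exponent in $A_\theta$.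

\emph{The argument for $\theta=h=0$.} Let $v$ be any weight with $\|u^{1/p}\|_{A_0,Q_j}\|v^{-1/p}\|_{p',Q_j}\le M$ for all $j$. By H\"older's inequality and the size of $\|u^{1/p}\|_{A_0,Q_j}$, for measurable $E'\subset Q_j$,
\begin{equation}\label{eq:towerH}
4^{-j}\int_{E'}f\le cM(1+j)^{-\frac1{p'}-\frac\delta p}\Big(\int_{E'}f^pv\Big)^{1/p}.
\end{equation}
Let $V=\|f\|_{L^p(v)}$ and suppose $\sum_ja_j>1$. We must show that $1=u([0,1))\le cM^pV^p$. If some $a_j>1$, this is \eqref{eq:towerH} with $E'=Q_j$. Otherwise we cannot simply add these bounds, because $\frac1{p'}+\frac\delta p<1$ for small $\delta$. We proceed in four steps.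
\begin{enumerate}
\item \emph{Levels.} Say that $j$ has level $k\ge0$ if $2^{-k-1}<a_j\le2^{-k}$.
\item \emph{Absorption.} In level $k$ discard the $N_k=\lfloor2^{k/2}/8\rfloor$ smallest indices. The discarded terms add up to at most $\frac18\sum_k2^{-k/2}<\frac12$, so the remaining terms add up to more than $\frac12$. A remaining index of level $k$ satisfies $j\ge N_k$.
\item \emph{Localization.} If $i<j$ are consecutive indices of level $k$, let $E_j=Q_j\setminus Q_i$ (and $E_j=Q_j$ for the first index). Since $\int_{Q_i}f\le2^{-k}4^{j-1}<\frac12\int_{Q_j}f$, we get $a_j\le2\cdot4^{-j}\int_{E_j}f$, and the $E_j$ of one level are disjoint.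
\item \emph{Gain.} By \eqref{eq:towerH} with $E'=E_j$ and H\"older's inequality, the remaining terms of level $k$ add up to at most
\[
cMV\Big(\sum_{j\ge N_k}(1+j)^{-1-\delta p'/p}\Big)^{1/p'}\le cMV(1+N_k)^{-\delta/p}\le cMV\,2^{-k\delta/(2p)} .
\]
\end{enumerate}
Summing over $k$ gives $\frac12<cMV$. The point is that $N_k$ may grow exponentially in $k$, so that an arbitrarily small power of a logarithm turns into geometric decay in $k$.

For $\theta=1$ the bump $A_1$ supplies an extra factor $(1+j)^{-1}$ in \eqref{eq:towerH}, which cancels the weight $1+j$ in Step~4. In Step~2 the smallest indices of a level may be large, so one discards only those with $1+j\le m_k$, where $N_km_k\le2^{k/2}/8$ and both $N_k$ and $m_k$ grow exponentially.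

In this tower $u$ lives in the bottom interval, and one could localize $f$ to the sets $D_j$ without introducing levels; the steps above are the ones that survive for a general family and a general $u$. The condition $j\ge N_k$ becomes the statement that $x$ lies in a subset of $Q$ of relative measure $e^{-N_k}$. The exponent in \eqref{eq:towerH} is split as $\frac1{p'}+\frac\delta p=\frac{1+\gamma}{p'}+\nu$ with $\gamma,\nu>0$. The first part gives summation inside a level (Lemma~\ref{lem:max}) and the second gives the gain (Lemma~\ref{lem:gain}).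

\section{Orlicz estimates}\label{sec:orlicz}

In this section and the next, $c$ denotes constants that depend only on $n,p,\delta,\theta,h,\eta$ and may change from line to line. Decreasing $\delta$ decreases $A_\theta$ and hence $M$, so we assume $0<\delta\le2$. We also assume $\|b\|_{BMO}\le1$ and let $\kappa$ be as in \eqref{eq:JN}. Put
\[
\gamma=\frac{(p'-1)\delta}2,\qquad\nu=\frac\delta{2p}=\frac{\gamma}{p'},\qquad\Psi(t)=\frac{t^{p'}}{L(t)^{1+\gamma}} .
\]
The function $\Psi$ will measure the partner of $u^{1/p}$ in a H\"older-type inequality. It has to be small enough that its maximal operator is bounded on $L^{p'}$, which needs $\gamma>0$, and large enough that a power $L^\nu$ is left over, which needs $\gamma<(p'-1)\delta$; we take the midpoint. Since $\delta\le2$, we have $1+\gamma\le p'$, so the logarithmic derivative $\frac{p'}t-\frac{1+\gamma}{(e+t)L(t)}$ is positive and $\Psi$ is increasing. Convexity of $\Psi$ is never used. Since $\Psi(t)\le t^{p'}$, we have $\|G\|_{\Psi,Q}\le\|G\|_{p',Q}$.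

\begin{lemma}[Young-type inequalities]\label{lem:young}
For $x,y,g\ge0$ and $m\in\{\theta,h\}$:
\begin{itemize}
\item[(i)] $xy\,L(xy)^{\theta+\nu}\le c\,(1+A_\theta(x)+\Psi(y))$;
\item[(ii)] $\Phi_h(xy)\le c\,(1+x^p+B_h(y))$;
\item[(iii)] $g^mx\le c\,(xL(x)^m+e^{3\kappa g/4})$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $t=1+A_\theta(x)+\Psi(y)$. By Lemma~\ref{lem:inv}, applied to $x$ and to $y$, $xy\le ctL(t)^\mu$ with
\[
\mu=-\frac{(1+\theta)p-1+\delta}p+\frac{1+\gamma}{p'}=-\theta-\frac\delta p+\frac\gamma{p'}=-\theta-\nu .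
\]
In particular $xy\le ct$, so $L(xy)\le cL(t)$ by \eqref{eq:log}, and $xyL(xy)^{\theta+\nu}\le ct$.

(ii) Let $t=1+x^p+B_h(y)$. Then $x\le t^{1/p}$ and $y\le ct^{1/p'}L(t)^{-h}$ by Lemma~\ref{lem:inv}(a). So $xy\le ctL(t)^{-h}\le ct$, $L(xy)\le cL(t)$, and $xyL(xy)^h\le ct$.

(iii) If $\kappa g\le2L(x)$, then $g^mx\le(2/\kappa)^mxL(x)^m$. Otherwise $x\le e^{L(x)}\le e^{\kappa g/2}$, and $g^m\le ce^{\kappa g/4}$.
\end{proof}

The next two lemmas treat one cube on the side of $f$. The first replaces the oscillation of $b$ by an $L\log^hL$ norm, and the second is the H\"older inequality that produces $B_h$.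

\begin{lemma}\label{lem:osc}
There is $c_0=c_0(n,h)\ge1$ such that $\langle|b-b_Q|^hf\rangle_Q\le c_0\|f\|_{\Phi_h,Q}$ for bounded $f\ge0$.
\end{lemma}

\begin{proof}
If $\|f\|_{\Phi_h,Q}=0$, then $f=0$ a.e.\ on $Q$. Otherwise normalize $\|f\|_{\Phi_h,Q}=1$ and average Lemma~\ref{lem:young}(iii) with $m=h$, $g=|b-b_Q|$, $x=f$. By (N1) and \eqref{eq:JN} the right side has average at most $3c$, and here $c$ depends only on $\kappa$ and $h$.
\end{proof}

\begin{lemma}\label{lem:holder}
$\|fg\|_{\Phi_h,Q}\le c\|f\|_{p,Q}\|g\|_{B_h,Q}$ whenever the norms on the right are finite.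
\end{lemma}

\begin{proof}
If one norm vanishes, then $fg=0$ a.e.\ on $Q$ by (N1). Otherwise normalize both to $1$. Averaging Lemma~\ref{lem:young}(ii) gives $\langle\Phi_h(|fg|)\rangle_Q\le3c$, and (N2) applies.
\end{proof}

On the side of $u$ we need more than a H\"older inequality: the integral over a small part of $Q$ has to be small, at a rate that is uniform in the functions involved.

\begin{lemma}[Gain on small sets]\label{lem:gain}
Let $U,G\ge0$ with $\|U\|_{A_\theta,Q}<\infty$ and $\|G\|_{\Psi,Q}<\infty$. If $s\ge0$ and $F\subset Q$ satisfies $|F|\le e^{-s}|Q|$, then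
\[
\frac1{|Q|}\int_F|b-b_Q|^\theta\,UG\,dx\le c(1+s)^{-\nu}\|U\|_{A_\theta,Q}\|G\|_{\Psi,Q}.
\]
\end{lemma}

\begin{proof}
If a norm on the right vanishes, then $UG=0$ a.e.\ on $Q$. Otherwise normalize both to $1$ and let $\varphi=UG$. Averaging Lemma~\ref{lem:young}(i) gives $\langle\varphi L(\varphi)^{\theta+\nu}\rangle_Q\le c$. By Lemma~\ref{lem:young}(iii) with $m=\theta$ and $g=|b-b_Q|$, it suffices to integrate $\varphi L(\varphi)^\theta$ and $e^{3\kappa g/4}$ over $F$.

Where $\varphi>e^{s/2}$ we have $L(\varphi)\ge\max(1,s/2)\ge(1+s)/4$, so $\varphi L(\varphi)^\theta\le4^\nu(1+s)^{-\nu}\varphi L(\varphi)^{\theta+\nu}$. This part contributes at most $c(1+s)^{-\nu}$. Where $\varphi\le e^{s/2}$ we have $L(\varphi)\le\log2+\max(1,s/2)\le2+s$, so this part contributes at most $e^{-s}e^{s/2}(2+s)^\theta\le c(1+s)^{-\nu}$. Finally, H\"older's inequality with exponents $\frac43$ and $4$ and \eqref{eq:JN} give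
\[
\frac1{|Q|}\int_Fe^{3\kappa g/4}\le\langle e^{\kappa g}\rangle_Q^{3/4}\Big(\frac{|F|}{|Q|}\Big)^{1/4}\le2e^{-s/4}\le c(1+s)^{-\nu}.\qedhere
\]
\end{proof}

\begin{lemma}[Maximal inequality]\label{lem:max}
Let $\mathcal F$ be a finite family in a dyadic lattice and $0\le G\in L^{p'}(\mathbb{R}^n)$. Let $G^*(x)=\max\{\|G\|_{\Psi,Q}:x\in Q\in\mathcal F\}$, with $G^*=0$ outside $\bigcup\mathcal F$. Then $\int(G^*)^{p'}dx\le c\int G^{p'}dx$.
\end{lemma}

\begin{proof}
If $\|G\|_{\Psi,Q}>\lambda$, then $\langle\Psi(G/\lambda)\rangle_Q>1$. On $\{G\le\lambda/2\}$ the integrand is at most $\Psi(\frac12)\le2^{-p'}<\frac12$, so $\int_{Q\cap\{G>\lambda/2\}}\Psi(G/\lambda)>|Q|/2$. The set $\{G^*>\lambda\}$ is the disjoint union of the maximal $Q\in\mathcal F$ with $\|G\|_{\Psi,Q}>\lambda$, so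
\[
|\{G^*>\lambda\}|\le2\int_{\{G>\lambda/2\}}\Psi(G/\lambda)\,dx .
\]
Multiply by $p'\lambda^{p'-1}$, integrate in $\lambda$, use Fubini's theorem and substitute $s=G(x)/\lambda$:
\[
\int(G^*)^{p'}\le2p'\int\!\!\int_0^{2G(x)}\lambda^{p'-1}\Psi\Big(\frac{G(x)}\lambda\Big)d\lambda\,dx=2p'\int G^{p'}dx\int_{1/2}^\infty\frac{ds}{s\,L(s)^{1+\gamma}} .
\]
The last integral converges because $\gamma>0$.
\end{proof}

\section{Proof of Proposition~\ref{prop:sparse}}\label{sec:proof}

\subsection*{Step 0: normalizations}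
If $u=0$ a.e., there is nothing to prove. Otherwise we claim that
\begin{equation}\label{eq:finite}
0<v<\infty\text{ a.e.},\qquad\|v^{-1/p}\|_{B_h,Q}<\infty,\qquad\|u^{1/p}\|_{A_\theta,Q}<\infty\qquad\text{for all }Q.
\end{equation}
Since $v<\infty$ a.e., $\|v^{-1/p}\|_{B_h,Q}>0$ for all $Q$ by (N1); as the products are at most $M$, the norms of $u^{1/p}$ are finite. Choose $Q_0$ with $u(Q_0)>0$. For $Q\supset Q_0$ the norm of $u^{1/p}$ is positive, so $\lambda=\|v^{-1/p}\|_{B_h,Q}<\infty$. Any cube $Q'$ lies in such a $Q$, and $B_h(st)\le s^{p'}B_h(t)$ for $s\le1$ gives $\langle B_h(sv^{-1/p}/\lambda)\rangle_{Q'}\le s^{p'}|Q|/|Q'|\le1$ for small $s$. So the norm over $Q'$ is finite too, and $v>0$ a.e.\ by (N1).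

If $\theta+h=0$, then $b$ plays no role and we take $b=0$. If $\theta+h>0$ and $\|b\|_{BMO}=0$, then $S_{\theta,h}f=0$ a.e. In the remaining case $S_{\theta,h}f$ is homogeneous of degree $\theta+h$ in $b$, and we normalize $\|b\|_{BMO}=1$. So it suffices to prove $u(\{S_{\theta,h}f>\lambda\})\le cM^p\lambda^{-p}\int f^pv$ when $\|b\|_{BMO}\le1$. The set $\{S_{\theta,h}f>\lambda\}$ is an increasing union of the corresponding sets for finite subfamilies of $\mathcal S$, which are again $\eta$-sparse. We therefore assume that $\mathcal S$ is finite.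

\subsection*{Step 1: thinning}
In the tower each interval filled only a quarter of the next one. We arrange the same here, with the ratio
\[
\rho=\frac1{4\cdot3^h}\le\frac14<e^{-1},
\]
whose value is dictated by Step~5.

\begin{lemma}\label{lem:thin}
Let $J=\lceil1/(\eta\rho)\rceil$. Then $\mathcal S$ is a disjoint union of $J$ subfamilies $\mathcal F$, each satisfying
\begin{equation}\label{eq:thin}
\Big|\bigcup_{R\in\mathcal F,\,R\subsetneq Q}R\Big|\le\rho|Q|\qquad(Q\in\mathcal F).
\end{equation}
\end{lemma}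

\begin{proof}
Let $d(Q)$ be the number of cubes of $\mathcal S$ that strictly contain $Q$, and split $\mathcal S$ according to $d(Q)$ modulo $J$. Let $Q$ belong to one of the classes $\mathcal F$, and let $U$ be the union in \eqref{eq:thin}. If $x\in R\subsetneq Q$ with $R\in\mathcal F$, then $d(R)-d(Q)$ is the number of cubes of $\mathcal S$ that strictly contain $R$ but do not strictly contain $Q$. It is positive, since $Q$ is such a cube, and it is a multiple of $J$. These cubes meet $Q$, hence lie in $Q$, and they contain $x$. So $\sum_{P\in\mathcal S,\,P\subset Q}\chi_P\ge J$ on $U$, and \eqref{eq:carleson} gives $J|U|\le|Q|/\eta$.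
\end{proof}

Property \eqref{eq:thin} passes to subfamilies. Let $S^{\mathcal F}$ be the operator $S_{\theta,h}$ for $\mathcal F$. Where $S_{\theta,h}f>\lambda$, one of the $J$ functions $S^{\mathcal F}f$ exceeds $\lambda/J$. Replacing $f$ by $Jf/\lambda$, it remains to prove
\begin{equation}\label{eq:goal}
u(\{S^{\mathcal F}f>1\})\le cM^pV^p,\qquad V^p=\int f^pv\,dx ,
\end{equation}
for a fixed $\mathcal F$. Here $V<\infty$ because $f$ is bounded with compact support. By Lemma~\ref{lem:osc}, the quantity that replaces $a_j$ is $\|f\|_{\Phi_h,Q}$.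

\subsection*{Step 2: large averages}
Let $\Omega$ be the union of the $Q\in\mathcal F$ with $\|f\|_{\Phi_h,Q}>1$; it is the disjoint union of the maximal such cubes. For each of them we argue as in \eqref{eq:onecube}. Since $t^p\le A_\theta(t)$ and $f=fv^{1/p}\cdot v^{-1/p}$ a.e., Lemma~\ref{lem:holder} gives
\[
u(Q)\le|Q|\,\|u^{1/p}\|_{A_\theta,Q}^p\|f\|_{\Phi_h,Q}^p\le c|Q|\,\|u^{1/p}\|_{A_\theta,Q}^p\|v^{-1/p}\|_{B_h,Q}^p\|fv^{1/p}\|_{p,Q}^p\le cM^p\int_Qf^pv .
\]
Hence $u(\Omega)\le cM^pV^p$.

\subsection*{Step 3: levels}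
Fix $r>0$ and let $E=\{x\notin\Omega:|x|<r,\ S^{\mathcal F}f(x)>1\}$. The truncation ensures $u(E)<\infty$, which is needed to subtract and to divide below. Write
\[
w=u\chi_E=u^{1/p}G,\qquad G=u^{1/p'}\chi_E,\qquad\int w=\int G^{p'}=u(E),
\]
and for $k\ge0$ let $\mathcal F_k=\{Q\in\mathcal F:2^{-k-1}<\|f\|_{\Phi_h,Q}\le2^{-k}\}$. The cubes of $\mathcal F$ that belong to no $\mathcal F_k$ either lie in $\Omega$, where $w=0$, or satisfy $f=0$ a.e.\ on $Q$. By Lemma~\ref{lem:osc},
\begin{equation}\label{eq:levels}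
u(E)\le\int S^{\mathcal F}f\,w\,dx\le c_0\sum_{k\ge0}2^{-k}\sum_{Q\in\mathcal F_k}\int_Q|b-b_Q|^\theta w\,dx .
\end{equation}

\subsection*{Step 4: absorption and gain}
At each point $x$ we want to discard the smallest cubes of level $k$ that contain $x$. For $Q\in\mathcal F_k$ and $N\ge0$ let $Q^{(N)}$ be the set of $x\in Q$ that lie in at least $N$ cubes of $\mathcal F_k$ strictly contained in $Q$. Two properties hold.
\begin{itemize}
\item[(a)] $|Q^{(N)}|\le e^{-N}|Q|$. Indeed, $Q^{(0)}=Q$, and $Q^{(N+1)}$ is the union of the sets $R^{(N)}$ over the maximal $R\in\mathcal F_k$ with $R\subsetneq Q$. These $R$ are disjoint with total measure at most $\rho|Q|$ by \eqref{eq:thin}, so induction gives $|Q^{(N)}|\le\rho^N|Q|$.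
\item[(b)] Each $x$ lies in at most $N$ of the sets $Q\setminus Q^{(N)}$, $Q\in\mathcal F_k$. Indeed, the cubes of $\mathcal F_k$ containing $x$ form a chain $Q_1\subsetneq Q_2\subsetneq\cdots$, and $x\notin Q_j^{(N)}$ means $j-1<N$.
\end{itemize}
The discarded part can be absorbed only where $|b-b_Q|$ is under control. Let
\[
m_k=2^{k/(2(\theta+1))},\qquad\tau=\frac1{8c_0},\qquad N_k=\lfloor\tau m_k\rfloor,
\]
so that $m_k^\theta N_k\le\tau2^{k/2}$, and for $Q\in\mathcal F_k$ let
\[
F_Q=Q^{(N_k)}\cup\{x\in Q:|b(x)-b_Q|>m_k\}.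
\]
On $Q\setminus F_Q$ we have $|b-b_Q|^\theta\le m_k^\theta$, and by (b) these sets overlap at most $N_k$ times. Since $\sum_k2^{-k/2}<4$,
\[
c_0\sum_k2^{-k}\sum_{Q\in\mathcal F_k}\int_{Q\setminus F_Q}|b-b_Q|^\theta w\le c_0\sum_k2^{-k}m_k^\theta N_k\int w\le4c_0\tau\,u(E)=\tfrac12u(E).
\]
The sets $F_Q$ are small. By (a), and by Chebyshev's inequality applied to \eqref{eq:JN}, with $c_1=\min(\tau,\kappa)$,
\[
|F_Q|/|Q|\le e^{-N_k}+2e^{-\kappa m_k}\le e^{1-\tau m_k}+2e^{-\kappa m_k}\le5e^{-c_1m_k}.
\]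
So $|F_Q|\le e^{-s_k}|Q|$ with $s_k=\max(0,c_1m_k-\log5)$. Since $1+\max(0,z-a)\ge z/a$ for $z\ge0$ and $a\ge1$, we have $1+s_k\ge c_1m_k/\log5$. Now subtract $\frac12u(E)$ from both sides of \eqref{eq:levels} and apply Lemma~\ref{lem:gain} on each $F_Q$ with $U=u^{1/p}$; the norms are finite by \eqref{eq:finite} and because $G\in L^{p'}$. With $\nu'=\nu/(2(\theta+1))>0$,
\begin{equation}\label{eq:gained}
\tfrac12u(E)\le c\sum_k2^{-k\nu'}\sum_{Q\in\mathcal F_k}2^{-k}\,|Q|\,\|u^{1/p}\|_{A_\theta,Q}\|G\|_{\Psi,Q}.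
\end{equation}

\subsection*{Step 5: localization of $f$}
To bring $f$ back we bound $2^{-k}$ by a norm of $f$, and to avoid \eqref{eq:false} this norm must see only a part of $Q$ that no other cube of the level sees. For $Q\in\mathcal F_k$ let $U_Q$ be the union of all $R\in\mathcal F_k$ with $R\subsetneq Q$, and let $E_Q=Q\setminus U_Q$. For fixed $k$ the sets $E_Q$ are pairwise disjoint, since $Q'\subsetneq Q$ implies $Q'\subset U_Q$, and $|E_Q|\ge\frac12|Q|$ by \eqref{eq:thin}.

By \eqref{eq:log}, $L(4t)\le3L(t)$, so $\Phi_h(4t)\le\rho^{-1}\Phi_h(t)$. The maximal $R\in\mathcal F_k$ with $R\subsetneq Q$ partition $U_Q$ and satisfy $\|f\|_{\Phi_h,R}\le2^{-k}$, so $\int_R\Phi_h(2^kf)\le|R|$ by (N1). Therefore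
\[
\langle\Phi_h(2^{k+2}f\chi_{U_Q})\rangle_Q\le\rho^{-1}|U_Q|/|Q|\le1,
\]
that is, $\|f\chi_{U_Q}\|_{\Phi_h,Q}\le2^{-k-2}<\frac12\|f\|_{\Phi_h,Q}$. Both bounds in the definition of $\mathcal F_k$ were used here. By (N3), $\|f\|_{\Phi_h,Q}\le2\|f\chi_{E_Q}\|_{\Phi_h,Q}$, and Lemma~\ref{lem:holder} gives
\begin{equation}\label{eq:local}
2^{-k}<4\|f\chi_{E_Q}\|_{\Phi_h,Q}\le c\,|Q|^{-1/p}\Big(\int_{E_Q}f^pv\Big)^{1/p}\|v^{-1/p}\|_{B_h,Q}.
\end{equation}

\subsection*{Step 6: summation}
Insert \eqref{eq:local} in \eqref{eq:gained} and use the definition of $M$. For each $k$, H\"older's inequality, the disjointness of the $E_Q$ (once in each factor) and Lemma~\ref{lem:max} give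
\[
\begin{aligned}
\sum_{Q\in\mathcal F_k}2^{-k}|Q|\,\|u^{1/p}\|_{A_\theta,Q}\|G\|_{\Psi,Q}
&\le cM\sum_{Q\in\mathcal F_k}\Big(\int_{E_Q}f^pv\Big)^{1/p}\big(\|G\|_{\Psi,Q}^{p'}|Q|\big)^{1/p'}\\
&\le cMV\Big(2\sum_{Q\in\mathcal F_k}\|G\|_{\Psi,Q}^{p'}|E_Q|\Big)^{1/p'}\\
&\le cMV\Big(\int(G^*)^{p'}\Big)^{1/p'}\le cMV\,u(E)^{1/p'} .
\end{aligned}
\]
Since $\sum_k2^{-k\nu'}<\infty$, we obtain $u(E)\le cMVu(E)^{1/p'}$, and so $u(E)\le cM^pV^p$ because $u(E)<\infty$. Letting $r\to\infty$ and adding the bound for $u(\Omega)$ gives \eqref{eq:goal}. This proves Proposition~\ref{prop:sparse}, and with it Theorems~\ref{thm:sep} and~\ref{thm:main}. \qed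

\begin{remark}
The condition $\delta>0$ is used twice: through $\gamma>0$ in Lemma~\ref{lem:max} and through $\nu'>0$ in the sum over levels. The assumption $b\in BMO$ enters only through \eqref{eq:JN}. The weak-type form of the conclusion is used in Step~2, where $\Omega$ is removed, and in Step~4, where the dual function $w$ is $u\chi_E$, so that $\int w$ is the quantity being estimated. These two steps are the reason why $B_h$ pays only for the $h$ factors of $b$.
\end{remark}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}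

Here $B(t)=t^{p'}L(t)^{p'}$. For a Young function $\Theta$ the number $\|1\|_{\Theta,Q}=\inf\{\lambda:\Theta(1/\lambda)\le1\}$ is finite and independent of $Q$; we write it as $\|1\|_\Theta$. Constants may now depend on $\alpha$.

\subsection{Sufficiency}
Let $\alpha>2p-1$ and assume \eqref{eq:dominates}. Then $B(t)\le B(t_0)+\widetilde B(k_0t)$ for all $t\ge0$. If $\lambda=\|g\|_{\widetilde B,Q}\in(0,\infty)$, then $\langle B(|g|/(k_0\lambda))\rangle_Q\le B(t_0)+1$ by (N1), so (N2) gives $\|g\|_{B,Q}\le(1+B(t_0))k_0\|g\|_{\widetilde B,Q}$. This inequality also holds for $\lambda=0$, when $g=0$ a.e., and for $\lambda=\infty$. Hence the hypothesis of Theorem~\ref{thm:main} holds with $\delta=\alpha-(2p-1)$.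

\subsection{A necessary condition}
Both counterexamples use $b(x)=\log|x|$ and the Riesz transform $T=R_1$, with kernel $K(x,y)=c_n(x_1-y_1)|x-y|^{-n-1}$, $c_n>0$ (the Hilbert transform if $n=1$). It is bounded on $L^2$, and the mean value theorem gives the kernel estimates with $\varepsilon=1$. To see that $b\in BMO$, use $\langle|b-b_Q|\rangle_Q\le2\langle|b-a|\rangle_Q$ for any constant $a$, and scale $Q$ to side length $1$, which changes $b$ by a constant. If $Q$ meets $B(0,1)$, then $\langle|b|\rangle_Q\le\int_{B(0,1+\sqrt n)}|b|$. If not, $|x|/|y|\le1+\sqrt n$ for $x,y\in Q$.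

In both examples $u$ is the indicator of a unit ball on which $[b,T]f$ is bounded below by a linear functional of $f$. The weak-type inequality then says that this functional is bounded on $L^p(v)$.

\begin{lemma}\label{lem:test}
Let $u=\chi_{B_*}$ with $B_*$ an open unit ball, and suppose \eqref{eq:weak} holds with constant $C$. Let $\Gamma$ be a bounded measurable set whose closure avoids $B_*\cup\{0\}$, let $v$ be bounded below by a positive constant on $\Gamma$, and let $\psi\ge0$ be bounded on $\Gamma$ with $(b(x)-b(y))K(x,y)\ge c_2\psi(y)$ for $x\in B_*\setminus\{0\}$, $y\in\Gamma$, where $c_2>0$. Then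
\[
I:=\int_\Gamma\psi^{p'}v^{1-p'}dy\le\big(C\,(2/c_2)^p/|B_*|\big)^{1/(p-1)} .
\]
\end{lemma}

\begin{proof}
Let $f=\psi^{p'-1}v^{1-p'}\chi_\Gamma$. Both $f$ and $bf$ are bounded and supported in $\overline\Gamma$, so $[b,T]f(x)=\int(b(x)-b(y))K(x,y)f(y)\,dy\ge c_2\int\psi f$ for a.e.\ $x\in B_*$. Since $(p'-1)p=p'$, we have $\int\psi f=\int f^pv=I<\infty$. If $I>0$, \eqref{eq:weak} with $\lambda=c_2I/2$ gives $|B_*|\le C(2/c_2)^pI^{1-p}$.
\end{proof}

\subsection{Necessity of $\alpha>2p-1$}
Let $\widetilde B$ be any Young function. Since $A^{(\alpha)}$ increases with $\alpha$, it suffices to find a pair that satisfies the hypothesis for $\alpha=2p-1$ and violates \eqref{eq:weak}. We take the continuous version of the pair in Section~\ref{sec:tower}: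
\[
u=\chi_{B(0,1)},\qquad v(x)=(1+|x|)^{-n}L(|x|)^\alpha,\qquad\alpha=2p-1 .
\]

\emph{The hypothesis holds.} As $v^{-1/p}$ is locally bounded, $\|v^{-1/p}\|_{\widetilde B,Q}\le\|1\|_{\widetilde B}\sup_Qv^{-1/p}<\infty$. Let $Q$ have side length $\ell$. If $|Q\cap B(0,1)|=0$, the product is $0$. Otherwise $|x|\le1+\sqrt n\,\ell$ on $Q$. If $\ell\le2$, the product is at most $\|1\|_{A^{(\alpha)}}\|1\|_{\widetilde B}(2+2\sqrt n)^{n/p}$. Let $\ell>2$. Then $r=\ell^n/|B(0,1)|\ge1$, and \eqref{eq:indicator} and \eqref{eq:log} give $\|u^{1/p}\|_{A^{(\alpha)},Q}\le r^{-1/p}L(r)^{\alpha/p}\le c\,\ell^{-n/p}L(\ell)^{\alpha/p}$. It remains to show that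
\[
v(x)^{-1/p}=(1+|x|)^{n/p}L(|x|)^{-\alpha/p}\le c\,\ell^{n/p}L(\ell)^{-\alpha/p}\qquad(x\in Q).
\]
If $|x|\ge\sqrt\ell$, use $1+|x|\le c\ell$ and $L(|x|)\ge\frac12L(\ell)$, from \eqref{eq:log}. If $|x|<\sqrt\ell$, the left side is at most $(2\sqrt\ell)^{n/p}$, and $L(\ell)^{\alpha/p}\le c\,\ell^{n/(2p)}$.

\emph{The conclusion fails.} Let $\Gamma_R=\{y:y_1\ge|y|/2,\ 4\le|y|\le R\}$. For $0<|x|<1$ and $y\in\Gamma_R$ we have $y_1-x_1\ge|y|/2-1\ge|y|/4$, $|x-y|\le2|y|$ and $b(y)-b(x)\ge\log|y|$. Hence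
\[
(b(x)-b(y))K(x,y)=c_n\frac{(b(y)-b(x))(y_1-x_1)}{|x-y|^{n+1}}\ge\frac{c_n}{2^{n+3}}\,\psi(y),\qquad\psi(y)=\frac{\log|y|}{|y|^{n}} .
\]
If \eqref{eq:weak} held, Lemma~\ref{lem:test} would bound $I_R=\int_{\Gamma_R}\psi^{p'}v^{1-p'}$ uniformly in $R$. For $s=|y|\ge4$ we have $L(s)\le2\log s$, and $\alpha(p'-1)=\frac{2p-1}{p-1}=p'+1$, so $v^{1-p'}\ge c\,s^{n(p'-1)}(\log s)^{-p'-1}$. In polar coordinates,
\[
I_R\ge c\int_4^Rs^{-np'}(\log s)^{p'}s^{n(p'-1)}(\log s)^{-p'-1}s^{n-1}ds=c\int_4^R\frac{ds}{s\log s}\to\infty\quad(R\to\infty),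
\]
a contradiction.

\subsection{Necessity of \eqref{eq:dominates}}
Let $\alpha\ge0$ be arbitrary and suppose that \eqref{eq:dominates} fails for all $k_0,t_0$. We place the singularity of $g=v^{-1/p}$ at the singularity of $b$ and keep $u$ away from it, so that the bump on $u$ is useless. We make $\widetilde B(g)$ integrable near $0$ and $B(g)$ not. For radially decreasing $g$ the logarithm in $B(g)$ is controlled by $|b|$, so Lemma~\ref{lem:test} will force $B(g)$ to be integrable.

Taking $k_0=2^k$ and $t_0$ large, we find $1\le t_1<t_2<\cdots$ with $\widetilde B(t_k)\ge1$ and $B(t_k)>\widetilde B(2^kt_k)\ge2^k\widetilde B(t_k)$; the last inequality is convexity with $\widetilde B(0)=0$. Let $a=\min\big(|B(0,\frac12)|,(5/(2\sqrt n))^n\big)$ and define $r_k$ by $|B(0,r_k)|=\sum_{j\ge k}a2^{-j}/\widetilde B(t_j)\le a2^{1-k}$. Then $\frac12\ge r_1>r_2>\cdots\to0$, and the shells $D_k=\{r_{k+1}\le|x|<r_k\}$ have measure $a2^{-k}/\widetilde B(t_k)$. Set $g=t_k$ on $D_k$ and $g=1$ elsewhere, and let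 $v=g^{-p}\le1$ and $u=\chi_{B(4e_1,1)}$, where $e_1$ is the first unit vector. Then
\begin{equation}\label{eq:shells}
\int_{B(0,r_1)}\widetilde B(g)=\sum_ka2^{-k}=a,\qquad\int_{B(0,r_1)}B(g)=\sum_kB(t_k)|D_k|\ge\sum_ka=\infty .
\end{equation}

\emph{The hypothesis holds.} We have $g\le g\chi_{B(0,r_1)}+1$ and $\langle\widetilde B(g\chi_{B(0,r_1)})\rangle_Q\le a/|Q|$, so (N2) and (N3) give $\|g\|_{\widetilde B,Q}\le\max(1,a/|Q|)+\|1\|_{\widetilde B}<\infty$. Also $\|u^{1/p}\|_{A^{(\alpha)},Q}\le\|1\|_{A^{(\alpha)}}$. If $Q$ does not meet $B(4e_1,1)$, the product is $0$. If $Q$ does not meet $B(0,\frac12)$, then $g=1$ on $Q$ and the product is at most $\|1\|_{A^{(\alpha)}}\|1\|_{\widetilde B}$. If $Q$ meets both balls, which are at distance $\frac52$, then $|Q|\ge(5/(2\sqrt n))^n\ge a$, and the product is at most $\|1\|_{A^{(\alpha)}}(1+\|1\|_{\widetilde B})$.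

\emph{The conclusion fails.} For $x\in B(4e_1,1)$ and $0<|y|\le\frac12$ we have $x_1-y_1\ge\frac52$, $|x-y|\le\frac{11}2$ and $b(x)-b(y)\ge\log\frac1{|y|}$, because $|x|>1$. So $(b(x)-b(y))K(x,y)\ge c_2\log\frac1{|y|}$ with $c_2=\frac52c_n(\frac2{11})^{n+1}$. Suppose \eqref{eq:weak} holds. On $\Gamma=\{\sigma\le|y|<r_1\}$, $\sigma>0$, the function $g$ takes finitely many values, so Lemma~\ref{lem:test} applies with $\psi(y)=\log\frac1{|y|}$. Since $v^{1-p'}=g^{p'}$, letting $\sigma\to0$ gives
\[
\int_{B(0,r_1)}g^{p'}\Big(\log\frac1{|y|}\Big)^{p'}dy<\infty .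
\]
As $\log\frac1{|y|}\ge\log2$ here, $\int_{B(0,r_1)}g^{p'}<\infty$. For $0<|z|\le|y|<r_1$ we have $g(z)\ge g(y)$, so $g(y)^{p'}|B(0,|y|)|\le\int_{B(0,r_1)}g^{p'}$ and $g(y)\le C'|y|^{-n/p'}$ for some $C'$. Then $L(g(y))\le\log(e+C')+\frac n{p'}\log\frac1{|y|}\le C''\log\frac1{|y|}$, and $\int_{B(0,r_1)}B(g)\le(C'')^{p'}\int_{B(0,r_1)}g^{p'}(\log\frac1{|y|})^{p'}<\infty$. This contradicts \eqref{eq:shells}.

\subsection{The logarithmic scale}
Let $\widetilde B(t)=t^{p'}L(t)^\beta$. If $\beta\ge p'$, then $\widetilde B$ is a Young function and \eqref{eq:dominates} holds with $k_0=1$, so the implication holds exactly when $\alpha>2p-1$. If $\beta<p'$, let $\beta_+=\max(\beta,0)<p'$ and $\widetilde B_+(t)=t^{p'}L(t)^{\beta_+}$, a Young function. For every $k_0>0$, \eqref{eq:log} shows that $B(t)/\widetilde B_+(k_0t)=k_0^{-p'}L(t)^{p'}L(k_0t)^{-\beta_+}\to\infty$ as $t\to\infty$, so \eqref{eq:dominates} fails for $\widetilde B_+$. Since $\widetilde B\le\widetilde B_+$, every $\lambda$ admissible in \eqref{eq:lux}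 for $\widetilde B_+$ is admissible for $\widetilde B$. Hence the counterexample built for $\widetilde B_+$ satisfies the hypothesis for $\widetilde B$ as well. This completes the proof of Theorem~\ref{thm:sharp}. \qed

\begin{thebibliography}{9}

\bibitem{CM}
David Cruz-Uribe and Kabe Moen,
\emph{Sharp norm inequalities for commutators of classical operators},
arXiv:1008.0381 (2010).

\bibitem{LOR}
A.~Lerner, S.~Ombrosi and I.~Rivera-R\'{\i}os,
\emph{On pointwise and weighted estimates for commutators of Calder\'on--Zygmund operators},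
Adv. Math. 319 (2017).

\end{thebibliography}
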